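\title{Non-negative curvature on isoparametric hypersurfaces and their focal submanifolds}

\begin{abstract}
We show that every isoparametric hypersurface in a unit sphere, and every focal submanifold of such a hypersurface, admits a Riemannian metric of non-negative sectional curvature. By the classification it suffices to treat the families defined by Clifford systems $P_0,\dots,P_m$. In such a family the focal submanifold $M_-$ is a quotient of the product of a compact Lie group and a round sphere, and the hypersurfaces are diffeomorphic to $M_+\times S^m$. The main point is $M_+$: we prove that a Cheeger deformation of its induced metric along the natural action of $\mathrm{Spin}(m+1)$ is non-negatively curved. The proof rests on an inequality for two orthonormal vectors in a Clifford module. As a consequence, such a manifold of dimension at least two admits positive Ricci curvature if and only if its fundamental group is finite.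
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{isoparametric hypersurface} in the unit sphere $S^{n+1}$ is a closed connected hypersurface with constant principal curvatures. Equivalently, it is a regular level set of the restriction to $S^{n+1}$ of a \emph{Cartan--M\"unzner polynomial}, that is, of a homogeneous polynomial $F$ of some degree $d$ on $\mathbb R^{n+2}$ with
\[
|\nabla F|^2=d^2|x|^{2d-2},\qquad \Delta F=c\,|x|^{d-2}\quad(c \text{ constant}).
\]
By Euler's identity the gradient of $F|_{S^{n+1}}$ has squared length $d^2(1-F^2)$. So $F$ takes values in $[-1,1]$ on the sphere, and its level sets with $-1<F<1$ are hypersurfaces. The level sets of $F$ on the sphere form the \emph{isoparametric family}, and the two singular ones, $M_\pm=\{F=\pm1\}$, are its \emph{focal submanifolds}. All of these are compact smooth manifolds.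

For $F=x_0$ the hypersurfaces are round spheres and $M_\pm$ are points. For $F=|x'|^2-|x''|^2$, with $x=(x',x'')$, the hypersurfaces are products of two round spheres and $M_\pm$ are great spheres. In both cases the induced metric has non-negative sectional curvature. In general it does not: by the Gauss equation, the plane spanned by two principal directions of a hypersurface has curvature one plus the product of the two principal curvatures, and nothing forces this to be non-negative. In Section~\ref{sec:m1} we exhibit a plane of curvature $-1$ on a focal submanifold. On the other hand, if the family is homogeneous, then all its members are orbits of a compact group and carry normal homogeneous metrics, which have $\sec\ge0$. This leads to the following question from the paper of Qian, Tang and Yan \cite{QTY}.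

\begin{quote}
\emph{Does each isoparametric hypersurface or focal submanifold in the unit sphere admit a metric with non-negative sectional curvature?}
\end{quote}

One cannot ask for positive curvature: the hypersurface $S^1\times S^{n-1}\subset S^{n+1}$ has infinite fundamental group, so by Myers' theorem it does not even carry positive Ricci curvature. The answer to the question is yes.

\begin{theorem}\label{thm:all}
Every isoparametric hypersurface and every focal submanifold in a unit sphere admits a metric with $\sec\ge0$.
\end{theorem}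

The families that must be treated come from a uniform algebraic construction. A \emph{Clifford system} on $\mathbb R^{2l}$ consists of symmetric matrices $P_0,\dots,P_m$, $m\ge1$, with $P_iP_j+P_jP_i=2\delta_{ij}I$. If $l-m-1\ge1$, then
\begin{equation}\label{eq:F}
F(x)=|x|^4-2\sum_{i=0}^m\langle P_ix,x\rangle^2
\end{equation}
is a Cartan--M\"unzner polynomial, and the family that it defines in $S^{2l-1}$ is said to be of \emph{OT--FKM type}. Here
\[
M_+=\{x\in S^{2l-1}:\langle P_ix,x\rangle=0\text{ for all }i\}.
\]

\begin{theorem}\label{thm:fkm}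
For every family of OT--FKM type, $M_+$, $M_-$ and all hypersurfaces of the family admit metrics with $\sec\ge0$.
\end{theorem}

Theorem~\ref{thm:fkm} does not use the classification of isoparametric hypersurfaces; Theorem~\ref{thm:all} follows from it and the classification (Section~\ref{sec:tools}).

For $m=1$ the manifold $M_+$ is a Stiefel manifold, which is homogeneous. Since the construction \eqref{eq:F} is the same for all $m$, one may hope for an argument in this case that uses only the matrices $P_i$ and hence survives in general. The symmetry that every Clifford system has is an action of $\mathrm{Spin}(m+1)$, through the group $G$ generated by products of two unit vectors in the span of the $P_i$. This group suffices to write $M_-$ as an isometric quotient of $G\times S^{l-1}$, and the hypersurfaces are diffeomorphic to $M_+\times S^m$ (Section~\ref{sec:easy}). On $M_+$, however, $G$ is in general far from transitive: $\dim G=m(m+1)/2$, while $\dim M_+=2l-m-2$, and replacing each $P_i$ by $P_i\oplus P_i$ doubles $l$ without changing $m$. We therefore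 start from the induced metric $h$ and shrink it along the $G$-orbits by a Cheeger deformation $h_s$, $s>0$ (Section~\ref{sec:cheeger}). O'Neill's formula adds a non-negative term to the curvature, also on planes orthogonal to the orbits, and this term dominates the negative part of the Gauss equation. For $m=1$ this is a single identity (Section~\ref{sec:m1}); for general $m$ it is an inequality proved with Bessel's inequality (Section~\ref{sec:general}). Theorem~\ref{thm:hs} is the precise statement, with the range of $s$ and the symmetry of $h_s$.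

\begin{corollary}\label{cor:ricci}
Let $N$ be an isoparametric hypersurface or focal submanifold in a unit sphere with $\dim N\ge2$. Then $N$ admits a metric of positive Ricci curvature if and only if $\pi_1(N)$ is finite.
\end{corollary}

\begin{proof}
A closed manifold with $\mathrm{Ric}>0$ has finite fundamental group by Myers' theorem (applied to each component). Conversely, $N$ has a metric with $\sec\ge0$ by Theorem~\ref{thm:all}, and by B\"ohm and Wilking \cite{BW} such a closed manifold with finite fundamental group admits a metric with $\mathrm{Ric}>0$.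
\end{proof}

\section{Riemannian submersions and the reduction to Clifford systems}\label{sec:tools}

The curvature tensor is normalized so that $R(X,Y,Y,X)$ is the sectional curvature of the plane spanned by orthonormal vectors $X,Y$; for independent $X,Y$ it is a positive multiple of it. We use four standard facts.

\emph{Gauss equation.} For a submanifold of Euclidean space with second fundamental form $\mathrm{II}$,
$R(X,Y,Y,X)=\langle\mathrm{II}(X,X),\mathrm{II}(Y,Y)\rangle-|\mathrm{II}(X,Y)|^2$.

\emph{Products.} The Levi-Civita connection and the curvature tensor of a Riemannian product are the sums of those of the factors.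

\emph{Bi-invariant metrics.} An $\mathrm{Ad}$-invariant inner product on the Lie algebra of a compact Lie group extends to a bi-invariant metric. For left-invariant fields, $\nabla_UV=\frac12[U,V]$ and $R(U,V,V,U)=\frac14|[U,V]|^2\ge0$.

\emph{O'Neill's formula.} Let $\pi\colon E\to B$ be a Riemannian submersion: $\pi_*$ maps the horizontal space $(\ker\pi_*)^\perp$ at each point isometrically onto the tangent space of $B$. For horizontal vectors $\hat X,\hat Y$ at a point, extend $\hat Y$ to a horizontal field and let $\mathcal A_{\hat X}\hat Y$ be the vertical part of $\nabla_{\hat X}\hat Y$. Differentiating $\langle\hat Y,Z\rangle=0$ for a vertical field $Z$ gives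
\begin{equation}\label{eq:Adef}
\langle\mathcal A_{\hat X}\hat Y,Z\rangle=-\langle\hat Y,\nabla_{\hat X}Z\rangle ,
\end{equation}
and O'Neill's formula reads
\begin{equation}\label{eq:oneill}
R_B(\pi_*\hat X,\pi_*\hat Y,\pi_*\hat Y,\pi_*\hat X)=R_E(\hat X,\hat Y,\hat Y,\hat X)+3|\mathcal A_{\hat X}\hat Y|^2 .
\end{equation}
If a compact group acts freely and isometrically on $E$, then the quotient has a unique metric that makes the projection a Riemannian submersion. By \eqref{eq:oneill}, the quotient has $\sec\ge0$ if $E$ does. In particular an orbit $K/L$ of a compact Lie group $K$ has $\sec\ge0$ in the normal homogeneous metric, the quotient of a bi-invariant metric on $K$.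

\begin{proof}[Proof that Theorem~\ref{thm:fkm} implies Theorem~\ref{thm:all}]
Let $g$ be the number of distinct principal curvatures of an isoparametric hypersurface $M$. By M\"unzner \cite{Muenzner}, $g\in\{1,2,3,4,6\}$. For $g\le3$ the hypersurface is homogeneous (Cartan \cite{Cartan}). For $g=6$ all multiplicities are equal, to $1$ or $2$ (Abresch \cite{Abresch}), and the hypersurface is homogeneous by Dorfmeister and Neher \cite{DN} for multiplicity $1$ and by Miyaoka \cite{Miyaoka} for multiplicity $2$. For $g=4$ the family is either of OT--FKM type or homogeneous with multiplicities $(2,2)$ or $(4,5)$, by Cecil, Chi and Jensen \cite{CCJ}, Immervoll \cite{Immervoll} and Chi \cite{Chi1,Chi2,Chi3}.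

If $M$ is homogeneous, it is an orbit of a compact connected group $K$ of isometries of the sphere, and $K$ preserves the unit normal field $\nu$ of $M$. Every member of the family, focal or not, is the image of $M$ under a map $x\mapsto\cos t\,x+\sin t\,\nu(x)$. This map is $K$-equivariant, so the image is an orbit of $K$ and has a normal homogeneous metric. All remaining families are covered by Theorem~\ref{thm:fkm}.
\end{proof}

\section{Clifford systems and their spin group}\label{sec:clifford}

Fix a Clifford system $P_0,\dots,P_m$ on $\mathbb R^{2l}$ with $l-m-1\ge1$. This inequality is what makes \eqref{eq:F} define an isoparametric family; the curvature estimates below do not use it. On real $2l\times2l$ matrices let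
\[
b(A,B)=\tfrac1{2l}\operatorname{tr}(A^TB),
\]
an inner product invariant under conjugation by $O(2l)$. Let $\Sigma=\operatorname{span}\{P_0,\dots,P_m\}$. Taking traces in the Clifford relations shows that the $P_i$ are $b$-orthonormal, and by bilinearity
\begin{equation}\label{eq:cliff}
PQ+QP=2b(P,Q)I,\qquad \langle Py,Qy\rangle=b(P,Q)|y|^2\qquad(P,Q\in\Sigma,\ y\in\mathbb R^{2l}).
\end{equation}
Hence every orthonormal basis of $\Sigma$ is again a Clifford system. Let $S^m\subset\Sigma$ be the unit sphere. Each $Q\in S^m$ is symmetric with $Q^2=I$, so it is orthogonal; let $E_\pm(Q)$ be its $(\pm1)$-eigenspaces. Multiplying the first identity in \eqref{eq:cliff} by $Q$ gives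
\begin{equation}\label{eq:refl}
QPQ=2b(P,Q)Q-P\in\Sigma\qquad(Q\in S^m,\ P\in\Sigma).
\end{equation}
A unit $Q'\in\Sigma$ orthogonal to $Q$ anticommutes with $Q$ and therefore interchanges $E_+(Q)$ and $E_-(Q)$. Such a $Q'$ exists because $m\ge1$, so $\dim E_\pm(Q)=l$.

\subsection*{The quadratic map $\mu$}
Define the symmetric bilinear map $\mu\colon\mathbb R^{2l}\times\mathbb R^{2l}\to\Sigma$ by
\[
b(\mu(X,Y),P)=\langle PX,Y\rangle\quad\text{for all }P\in\Sigma,
\]
and put $\mu(y)=\mu(y,y)$. For any orthonormal basis $(Q_i)$ of $\Sigma$ we have $\mu(X,Y)=\sum_i\langle Q_iX,Y\rangle Q_i$. Thus $F(y)=|y|^4-2|\mu(y)|_b^2$, and $M_+$ is the zero set of $\mu$ on the sphere.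

\begin{lemma}\label{lem:mu}
Let $|y|=1$. Then $|\mu(y)|_b\le1$, and for $P\in S^m$ we have $\mu(y)=P$ if and only if $Py=y$.
\end{lemma}

\begin{proof}
For $P\in S^m$, $b(\mu(y),P)=\langle Py,y\rangle\le1$ since $|Py|=1$, with equality if and only if $Py=y$. The inequality for all $P$ gives $|\mu(y)|_b\le1$, and then $b(\mu(y),P)=1$ is equivalent to $\mu(y)=P$.
\end{proof}

The gradients of $|x|^2$ and $\langle P_ix,x\rangle$ are $2x$ and $2P_ix$. At $x\in M_+$ the vectors $x,P_0x,\dots,P_mx$ are orthonormal by \eqref{eq:cliff} and the definition of $M_+$. So $M_+$ is a submanifold of dimension $2l-m-2$, and these vectors form an orthonormal basis of its normal space in $\mathbb R^{2l}$.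

\subsection*{The group $G$}
In the Clifford algebra generated by $e_0,\dots,e_m$ with $e_ie_j+e_je_i=2\delta_{ij}$, the products of an even number of unit vectors of $\operatorname{span}\{e_i\}$ form the group $\mathrm{Spin}(m+1)$. For $m\ge1$ it is a compact connected Lie group with Lie algebra spanned by the $e_ie_j$, $i<j$. The assignment $e_i\mapsto P_i$ extends to a representation of the algebra and restricts to a homomorphism $\mathrm{Spin}(m+1)\to SO(2l)$. Its image $G$ is compact and connected, consists of the products of an even number of elements of $S^m$, and has Lie algebra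
\[
\mathfrak g=\operatorname{span}\{P_iP_j:i<j\}\subset\mathfrak{so}(2l).
\]
The restriction of $b$ to $\mathfrak g$ is $\mathrm{Ad}(G)$-invariant. By \eqref{eq:refl}, conjugation by $a\in G$ preserves $\Sigma$. For any $a\in O(2l)$ with $a\Sigma a^{-1}=\Sigma$ and any $P\in\Sigma$,
\[
b(\mu(ay),P)=\langle a^{-1}Pa\,y,y\rangle=b(\mu(y),a^{-1}Pa)=b(a\mu(y)a^{-1},P).
\]
Thus $\mu(ay)=a\mu(y)a^{-1}$, and $a$ preserves $F$ and acts isometrically on $M_+$ and $M_-$.

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(a)] $G$ acts transitively on $S^m$ by conjugation.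
\item[(b)] For every orthonormal basis $Q_0,\dots,Q_m$ of $\Sigma$, the elements $Q_iQ_j$, $i<j$, lie in $\mathfrak g$ and are $b$-orthonormal.
\item[(c)] If two distinct pairs $\{i,j\}$, $\{i,k\}$ share an index, then $Q_iQ_jy\perp Q_iQ_ky$ for all $y$; moreover $|Q_iQ_jy|=|y|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(b) If $Q=\sum\alpha_iP_i$ and $Q'=\sum\alpha_i'P_i$ are orthogonal, then $QQ'=\sum_{i<j}(\alpha_i\alpha'_j-\alpha_j\alpha_i')P_iP_j\in\mathfrak g$. Each $Q_iQ_j$ is an orthogonal matrix, so it has $b$-norm $1$. If two distinct pairs share an index, the inner product is, up to sign, $b(Q_iQ_j,Q_iQ_k)=b(Q_j,Q_k)=0$. If they are disjoint, it is $\pm\frac1{2l}\operatorname{tr}\omega$, where $\omega$ is a product of four distinct $Q$'s. Moving a factor $Q$ of $\omega$ past the other three gives $Q\omega Q^{-1}=-\omega$, so $\operatorname{tr}\omega=0$.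

(c) $\langle Q_iQ_jy,Q_iQ_ky\rangle=\langle Q_jy,Q_ky\rangle=\delta_{jk}|y|^2$ by \eqref{eq:cliff}.

(a) For orthonormal $Q_0,Q_1\in\Sigma$ the element $J=Q_0Q_1\in\mathfrak g$ satisfies $J^2=-I$, $JQ_0=-Q_1$ and $Q_0J=Q_1$. So $J$ anticommutes with $Q_0$, and
\[
e^{\tau J}Q_0e^{-\tau J}=e^{2\tau J}Q_0=\cos2\tau\,Q_0-\sin2\tau\,Q_1 .
\]
Every point of $S^m$ lies on such a great circle through $Q_0$.
\end{proof}

\section{The focal submanifold $M_-$ and the hypersurfaces}\label{sec:easy}

Away from $M_+$ the map $\mu/|\mu|_b$ sends each level set equivariantly to $S^m$, on which $G$ is transitive. This determines both $M_-$ and the hypersurfaces.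

\begin{proposition}\label{prop:Mminus}
Let $K\subset G$ be the stabilizer of $P_0$ and let $S^{l-1}$ be the unit sphere of $E_+(P_0)$. Then $M_-$ is diffeomorphic to $G\times_KS^{l-1}$ and admits a metric with $\sec\ge0$.
\end{proposition}

\begin{proof}
A unit vector $y$ lies in $M_-$ if and only if $|\mu(y)|_b=1$, that is, by Lemma~\ref{lem:mu}, if and only if $Py=y$ for some $P\in S^m$; then $P=\mu(y)$. Let
\[
B=\{(P,y)\in S^m\times S^{2l-1}:Py=y\}.
\]
This is the unit sphere bundle of the vector bundle over $S^m$ whose fiber $E_+(P)$ is the image of the projector $\frac12(I+P)$, which depends smoothly on $P$ and has constant rank $l$. So $B$ is a compact submanifold. The projection $(P,y)\mapsto y$ maps $B$ bijectively onto $M_-$, and its inverse is the restriction of the smooth map $y\mapsto(\mu(y),y)$. Hence the projection is an embedding and $B\cong M_-$.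

The group $K$ commutes with $P_0$, so it acts orthogonally on $E_+(P_0)$, and it acts on $G\times S^{l-1}$ by $k\cdot(a,y)=(ak^{-1},ky)$. The map $(a,y)\mapsto(aP_0a^{-1},ay)$ takes values in $B$ and is constant on $K$-orbits. By Lemma~\ref{lem:G}(a), $a\mapsto aP_0a^{-1}$ is a principal $K$-bundle $G\to S^m$; if $\sigma$ is a local section, then $(P,z)\mapsto[\sigma(P),\sigma(P)^{-1}z]$ is independent of $\sigma$ and is a smooth inverse of the induced map $G\times_KS^{l-1}\to B$. The $K$-action is free, and it is isometric for the product of a bi-invariant and the round metric, which has $\sec\ge0$. O'Neill's formula finishes the proof.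
\end{proof}

The unit normal vectors of $M_+$ in the sphere at $x$ are the vectors $Px$, $P\in S^m$. So the unit normal bundle of $M_+$ is the product $M_+\times S^m$, and the next proposition identifies the hypersurfaces with the tubes around $M_+$.

\begin{proposition}\label{prop:tube}
For $0<\theta<\pi/4$ the map $\Phi(x,P)=\cos\theta\,x+\sin\theta\,Px$ is a diffeomorphism from $M_+\times S^m$ onto the hypersurface $\{y\in S^{2l-1}:F(y)=\cos4\theta\}$.
\end{proposition}

\begin{proof}
Let $y=\Phi(x,P)$. Since $x\perp Px$, $|y|=1$. For $Q\in\Sigma$, using \eqref{eq:cliff}, \eqref{eq:refl} and $\mu(x)=0$,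
\[
\langle Qy,y\rangle=\cos^2\theta\,\langle Qx,x\rangle+\sin2\theta\,\langle Qx,Px\rangle+\sin^2\theta\,\langle PQPx,x\rangle=\sin2\theta\;b(Q,P).
\]
Thus $\mu(y)=\sin2\theta\,P$ and $F(y)=1-2\sin^22\theta=\cos4\theta$.

Conversely, let $|y|=1$ and $F(y)=\cos4\theta$. Then $|\mu(y)|_b=\sin2\theta$, so $P=\mu(y)/\sin2\theta\in S^m$ and $\langle Py,y\rangle=\sin2\theta$. Since $(\cos\theta+\sin\theta P)(\cos\theta-\sin\theta P)=\cos2\theta\,I$ and $\cos2\theta\ne0$, the vector $x=(\cos\theta-\sin\theta P)y/\cos2\theta$ is the unique solution of $(\cos\theta+\sin\theta P)x=y$. We have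
\[
\cos^22\theta\,|x|^2=1-\sin2\theta\,\langle Py,y\rangle=\cos^22\theta .
\]
For $Q\in\Sigma$ put $c=b(Q,P)$. Then $\langle Qy,y\rangle=c\sin2\theta$, $\langle Qy,Py\rangle=c$ and $\langle PQPy,y\rangle=2c\sin2\theta-c\sin2\theta=c\sin2\theta$, so
\[
\cos^22\theta\,\langle Qx,x\rangle=c\sin2\theta\,(\cos^2\theta-1+\sin^2\theta)=0 .
\]
Hence $x\in M_+$. The map $y\mapsto(x,P)$ is smooth, and it is a two-sided inverse of $\Phi$ because $P$ and then $x$ are determined by $y$.
\end{proof}

As $\theta$ runs through $(0,\pi/4)$, $\cos4\theta$ runs through $(-1,1)$. So every hypersurface of the family is diffeomorphic to $M_+\times S^m$, and a metric with $\sec\ge0$ on $M_+$, multiplied by the round metric, gives one on the hypersurface. It remains to treat $M_+$.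

\section{Cheeger deformations of $M_+$}\label{sec:cheeger}

On $M_+$ the map $\mu$ vanishes and gives no fibration over $S^m$. What we do have is an explicit curvature formula for the induced metric $h$. Let $x\in M_+$ and extend $Y\in T_xM_+$ to a tangent field. Differentiating $\langle Y,x\rangle=0$ and $\langle Y,P_ix\rangle=0$ in the direction $X\in T_xM_+$ gives $\langle\mathrm{II}(X,Y),x\rangle=-\langle X,Y\rangle$ and $\langle\mathrm{II}(X,Y),P_ix\rangle=-\langle P_iX,Y\rangle$. By the Gauss equation, $R_h(X,Y,Y,X)=\kappa(X,Y)$ for orthonormal tangent vectors, where for all orthonormal $X,Y\in\mathbb R^{2l}$ we set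
\begin{equation}\label{eq:kappa}
\begin{aligned}
\kappa(X,Y)&=1+b(\mu(X),\mu(Y))-|\mu(X,Y)|_b^2\\
&=1+\sum_{i=0}^m\langle Q_iX,X\rangle\langle Q_iY,Y\rangle-\sum_{i=0}^m\langle Q_iX,Y\rangle^2 .
\end{aligned}
\end{equation}
The second line holds for every orthonormal basis $(Q_i)$ of $\Sigma$. The first two terms have non-negative sum by Lemma~\ref{lem:mu}, but the third can make $\kappa$ negative. To gain a positive term from \eqref{eq:oneill}, we write $M_+$ as the base of a Riemannian submersion.

Let $s>0$ and equip $M_+\times G$ with the product of $h$ and the bi-invariant metric $s\,b$. The group $G$ acts freely and isometrically by $k\cdot(x,a)=(kx,ka)$, and the orbits are the fibers of the submersion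
\[
\pi\colon M_+\times G\to M_+,\qquad\pi(x,a)=a^{-1}x .
\]
The \emph{Cheeger deformation} $h_s$ is the metric on $M_+$ that makes $\pi$ a Riemannian submersion. At $(x,e)$ we have $\pi_*(X,U)=X-Ux$, and the $h_s$-length of a vector is the least length of a preimage under $\pi_*$. So $h_s\le h$, and the vector $Ax$ tangent to the orbit, $A\in\mathfrak g$, has $h_s$-length at most $\sqrt s\,|A|_b$: small $s$ shrinks the orbits.

\begin{theorem}\label{thm:hs}
Let $P_0,\dots,P_m$ be any Clifford system with $l-m-1\ge1$.
\begin{enumerate}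
\item[(1)] For all $0<s\le\frac12$, $(M_+,h_s)$ has $\sec\ge0$, and $h_s$ is invariant under the whole group $\Gamma=\{\varphi\in O(2l):\varphi\Sigma\varphi^{-1}=\Sigma\}$.
\item[(2)] If $m=1$ and $l\ge3$, then $\sec_{h_s}\ge0$ if and only if $0<s\le2$.
\item[(3)] If $m=2$ and $l\ge5$, then $h_s$ has planes of negative curvature for every $s>2$.
\end{enumerate}
\end{theorem}

Part (1) and Propositions~\ref{prop:Mminus} and~\ref{prop:tube} give Theorem~\ref{thm:fkm}.

\begin{proof}[Proof of the invariance in (1)]
Let $\varphi\in\Gamma$. By Section~\ref{sec:clifford}, $\varphi$ is an isometry of $(M_+,h)$. Conjugation by $\varphi$ preserves $b$ and $\Sigma$, hence $S^m$, hence $G$, and it is an isometry of $(G,s\,b)$. So $\tilde\varphi(x,a)=(\varphi x,\varphi a\varphi^{-1})$ is an isometry of $M_+\times G$, and $\pi\tilde\varphi(x,a)=\varphi a^{-1}x=\varphi\,\pi(x,a)$. An isometry that covers $\varphi$ maps fibers to fibers and horizontal spaces to horizontal spaces, so $\varphi$ is an isometry of $h_s$.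
\end{proof}

We now compute the curvature of $h_s$. The fiber over $x$ contains $(x,e)$, so we work there. For $A\in\mathfrak g$ the action field is the vertical field $A^*(x,a)=(Ax,Aa)$, and the vectors $A^*(x,e)=(Ax,A)$ fill the vertical space, with
\begin{equation}\label{eq:vert}
\langle A^*,B^*\rangle=\langle Ax,Bx\rangle+s\,b(A,B)\quad\text{at }(x,e).
\end{equation}
For $X\in T_xM_+$ define $\lambda(X)\in\mathfrak g$ by $b(\lambda(X),A)=\langle X,Ax\rangle$ for all $A\in\mathfrak g$; it vanishes exactly when $X$ is orthogonal to the orbit $Gx$. A vector $(X,U)$ is horizontal if and only if $\langle X,Ax\rangle+s\,b(U,A)=0$ for all $A$, so the horizontal vectors are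
\[
\hat X=\bigl(X,-\tfrac1s\lambda(X)\bigr),\qquad X\in T_xM_+ .
\]
The map $X\mapsto\pi_*\hat X$ is a linear automorphism of $T_xM_+$, so every plane is spanned by $\pi_*\hat X,\pi_*\hat Y$ with $X,Y$ \emph{$h$-orthonormal}. Hence $\sec_{h_s}\ge0$ if and only if
\[
K_s(X,Y):=R_{h_s}(\pi_*\hat X,\pi_*\hat Y,\pi_*\hat Y,\pi_*\hat X)\ge0
\]
for all $h$-orthonormal pairs $X,Y$.

\begin{proposition}\label{prop:formula}
Let $X,Y\in T_xM_+$ be $h$-orthonormal and $C=[\lambda(X),\lambda(Y)]\in\mathfrak g$. Then
\begin{gather}
K_s(X,Y)=\kappa(X,Y)+\frac1{4s^3}|C|_b^2+3|\mathcal A_{\hat X}\hat Y|^2,\label{eq:K}\\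
\langle\mathcal A_{\hat X}\hat Y,A^*\rangle=-\Bigl(\langle AX,Y\rangle+\frac1{2s}\,b(C,A)\Bigr)\qquad(A\in\mathfrak g).\label{eq:A}
\end{gather}
\end{proposition}

\begin{proof}
Put $U=-\frac1s\lambda(X)$ and $V=-\frac1s\lambda(Y)$, so $[U,V]=s^{-2}C$. The metric $s\,b$ has $R(U,V,V,U)=\frac s4|[U,V]|_b^2=\frac1{4s^3}|C|_b^2$, and \eqref{eq:K} is \eqref{eq:oneill} for the product.

For \eqref{eq:A} we apply \eqref{eq:Adef} with $Z=A^*$ and differentiate each component. On $M_+$ the covariant derivative of the field $x\mapsto Ax$ in the direction $X$ is the tangential part of $AX$, whose inner product with $Y$ is $\langle AX,Y\rangle$. On $G$ write $Aa=a\,f(a)$ with $f(a)=a^{-1}Aa\in\mathfrak g$. In a left-invariant frame the coefficients of the field are given by $f$, with $f(e)=A$ and $df_e(U)=AU-UA=[A,U]$. Hence at $e$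
\[
\nabla_U(Aa)=[A,U]+\tfrac12[U,A]=\tfrac12[A,U],
\]
and by $\mathrm{Ad}$-invariance $s\,b(V,\frac12[A,U])=\frac s2\,b(A,[U,V])=\frac1{2s}b(A,C)$.
\end{proof}

The term $\langle AX,Y\rangle$ in \eqref{eq:A} need not vanish when $X$ and $Y$ are orthogonal to the orbit. In that case $\hat X=(X,0)$ and $\hat Y=(Y,0)$, so $X,Y$ remain orthonormal for $h_s$, and yet the curvature $K_s(X,Y)$ of their plane can exceed $\kappa(X,Y)$.

\section{The case $m=1$: Stiefel manifolds}\label{sec:m1}

Let $m=1$ and $l\ge3$. Identify $\mathbb R^l\oplus\mathbb R^l$ with $\mathbb R^{2l}$ by $(u,v)\mapsto u+P_1v$, where $\mathbb R^l=E_+(P_0)$. Then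
\[
P_0(u,v)=(u,-v),\qquad P_1(u,v)=(v,u),\qquad J(u,v):=P_0P_1(u,v)=(v,-u),
\]
and $M_+=\{(x_1,x_2):|x_1|^2=|x_2|^2=\frac12,\ x_1\perp x_2\}$ is the Stiefel manifold of orthonormal $2$-frames in $\mathbb R^l$, rescaled. It is an orbit of $SO(l)$, but we use only the circle $G=\{e^{\tau J}\}$, which rotates a frame in its own plane.

Since $\mathfrak g=\mathbb RJ$ is abelian, $C=0$. The vertical space is spanned by $J^*$, with $|J^*|^2=1+s$ by \eqref{eq:vert}. Proposition~\ref{prop:formula} gives
\begin{equation}\label{eq:K1}
K_s(X,Y)=\kappa(X,Y)+\frac3{1+s}\langle JX,Y\rangle^2 .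
\end{equation}
Let $X=(u,v)$ and $Y=(u',v')$ be orthonormal in $\mathbb R^{2l}$. We collect the terms of $\kappa(X,Y)+\langle JX,Y\rangle^2$. Writing $1=|X|^2|Y|^2$,
\begin{align*}
1+\langle P_0X,X\rangle\langle P_0Y,Y\rangle&=(|u|^2+|v|^2)(|u'|^2+|v'|^2)+(|u|^2-|v|^2)(|u'|^2-|v'|^2)\\
&=2|u|^2|u'|^2+2|v|^2|v'|^2,\\
\langle P_1X,X\rangle\langle P_1Y,Y\rangle&=4\langle u,v\rangle\langle u',v'\rangle,\\
\langle P_0X,Y\rangle^2&=(\langle u,u'\rangle-\langle v,v'\rangle)^2=2\langle u,u'\rangle^2+2\langle v,v'\rangle^2,\\
\langle JX,Y\rangle^2-\langle P_1X,Y\rangle^2&=(\langle v,u'\rangle-\langle u,v'\rangle)^2-(\langle v,u'\rangle+\langle u,v'\rangle)^2\\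
&=-4\langle v,u'\rangle\langle u,v'\rangle ,
\end{align*}
where the formula for $\langle P_0X,Y\rangle^2$ uses $\langle u,u'\rangle+\langle v,v'\rangle=\langle X,Y\rangle=0$. In $\Lambda^2\mathbb R^l$ we have $|u\wedge u'|^2=|u|^2|u'|^2-\langle u,u'\rangle^2$ and $\langle u\wedge u',v\wedge v'\rangle=\langle u,v\rangle\langle u',v'\rangle-\langle u,v'\rangle\langle v,u'\rangle$. Comparing,
\begin{equation}\label{eq:identity}
\kappa(X,Y)+\langle JX,Y\rangle^2=2\,|u\wedge u'+v\wedge v'|^2 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:hs}(2)]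
By \eqref{eq:K1} and \eqref{eq:identity},
\[
K_s(X,Y)=2\,|u\wedge u'+v\wedge v'|^2+\frac{2-s}{1+s}\langle JX,Y\rangle^2,
\]
which is non-negative for $s\le2$. Since $l\ge3$, there is a unit vector $w\perp x_1,x_2$. The vectors $X=(w,0)$ and $Y=(0,w)$ are orthogonal to $x$, $P_0x$, $P_1x$, hence tangent to $M_+$ at $x=(x_1,x_2)$. For them the wedge term vanishes and $\langle JX,Y\rangle=-1$, so $K_s(X,Y)=\frac{2-s}{1+s}<0$ for $s>2$.
\end{proof}

For this last pair, \eqref{eq:identity} gives $\kappa(X,Y)=-1$: the induced metric is negatively curved on this plane. The defect of the Gauss equation is at most $\langle JX,Y\rangle^2$, and this is exactly the quantity that O'Neill's formula supplies, with the factor $\frac3{1+s}$.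

\section{The general case}\label{sec:general}

For $m\ge2$ two new difficulties appear. First, $\mathfrak g$ is not abelian, and the two terms on the right of \eqref{eq:A} may cancel. Second, there are many elements of $\mathfrak g$ that could play the role of $J$, and the vectors $P_iP_jx$ need not be orthogonal, or even independent. For instance, let $m=3$ and $\omega=P_0P_1P_2P_3$, a symmetric traceless matrix with $\omega^2=I$. A unit vector $x$ with $\omega x=x$ lies in $M_+$, because $\omega$ anticommutes with each $P_i$, and it satisfies $P_2P_3x=-P_0P_1x$.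

A test case shows which elements to use. Let $(Q_i)$ be an orthonormal basis of $\Sigma$ and let $X\in E_+(Q_0)$, $Y\in E_-(Q_0)$ be unit vectors. Then $\mu(X)=Q_0$ and $\mu(Y)=-Q_0$ by Lemma~\ref{lem:mu}, and $\langle Q_0X,Y\rangle=0$, so
\begin{equation}\label{eq:test}
\kappa(X,Y)=-\sum_{i=1}^m\langle Q_iX,Y\rangle^2,\qquad\langle Q_0Q_iX,Y\rangle=\langle Q_iX,Q_0Y\rangle=-\langle Q_iX,Y\rangle .
\end{equation}
Adding $\sum_{i\ge1}\langle Q_0Q_iX,Y\rangle^2$ cancels the negative curvature exactly. So we use the $m$ elements $Q_0Q_i$, with $Q_0$ pointing in the direction of $\mu(X)$. They share an index, so Lemma~\ref{lem:G}(c) applies to them. The basis may depend on the plane, since we estimate one plane at a time.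

The first difficulty is resolved by a trade-off: the bracket $C$ can cancel $\langle AX,Y\rangle$ in \eqref{eq:A} only by being large, and then it contributes to \eqref{eq:K} through the curvature of $G$.

\begin{lemma}\label{lem:lower}
Let $X,Y\in T_xM_+$ be $h$-orthonormal and let $Q_0,\dots,Q_m$ be any orthonormal basis of $\Sigma$. Then for all $s>0$,
\[
K_s(X,Y)\ge\kappa(X,Y)+\frac3{1+4s}\sum_{i=1}^m\langle Q_0Q_iX,Y\rangle^2 .
\]
\end{lemma}

\begin{proof}
Let $A_i=Q_0Q_i$ for $1\le i\le m$, and put $\beta_i=\langle A_iX,Y\rangle$, $t_i=\frac1{2s}b(C,A_i)$. By Lemma~\ref{lem:G}(b), (c), the $A_i$ are $b$-orthonormal in $\mathfrak g$ and the $A_ix$ are orthonormal, so by \eqref{eq:vert} the $A_i^*$ are orthogonal of squared length $1+s$. Bessel's inequality in the vertical space, with \eqref{eq:A}, and in $\mathfrak g$ gives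
\[
|\mathcal A_{\hat X}\hat Y|^2\ge\sum_{i=1}^m\frac{(\beta_i+t_i)^2}{1+s},\qquad\frac1{4s^3}|C|_b^2\ge\frac1{4s^3}\sum_{i=1}^m(2st_i)^2=\sum_{i=1}^m\frac{t_i^2}s .
\]
For $\alpha,\gamma>0$,
\[
\alpha(\beta+t)^2+\gamma t^2=(\alpha+\gamma)\Bigl(t+\frac{\alpha\beta}{\alpha+\gamma}\Bigr)^2+\frac{\alpha\gamma}{\alpha+\gamma}\beta^2 .
\]
With $\alpha=\frac3{1+s}$ and $\gamma=\frac1s$ we get $\frac{\alpha\gamma}{\alpha+\gamma}=\bigl(\frac{1+s}3+s\bigr)^{-1}=\frac3{1+4s}$. Now use \eqref{eq:K}.
\end{proof}

It remains to generalize \eqref{eq:identity}. That identity used the single identification of $E_-(P_0)$ with $E_+(P_0)$ given by $P_1$. Now each $Q_i$, $i\ge1$, gives such an identification. The choice of $Q_0$ makes the resulting vectors $Q_iX_\mp$ orthogonal to $X_\pm$, and Bessel's inequality replaces the identity. Tangency to $M_+$ plays no role.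

\begin{lemma}\label{lem:key}
Let $X,Y\in\mathbb R^{2l}$ be orthonormal, and let $Q_0,\dots,Q_m$ be an orthonormal basis of $\Sigma$ with $\langle Q_iX,X\rangle=0$ for $i\ge1$; that is, $Q_0$ is parallel to $\mu(X)$, and arbitrary if $\mu(X)=0$. Then
\[
\kappa(X,Y)+\sum_{i=1}^m\langle Q_0Q_iX,Y\rangle^2\ge0 .
\]
\end{lemma}

\begin{proof}
Let $E_\pm=E_\pm(Q_0)$ and decompose $X=X_++X_-$, $Y=Y_++Y_-$ accordingly. Put $x_\pm=|X_\pm|$, $y_\pm=|Y_\pm|$, $\rho=\langle Q_0X,X\rangle$, $\tau=\langle Q_0Y,Y\rangle$. From $x_+^2+x_-^2=1$ and $x_+^2-x_-^2=\rho$, and the same equations for $Y$,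
\[
x_\pm^2=\tfrac12(1\pm\rho),\qquad y_\pm^2=\tfrac12(1\pm\tau).
\]
Let $c=\langle X_+,Y_+\rangle$. Since $X\perp Y$, $\langle X_-,Y_-\rangle=-c$ and $\langle Q_0X,Y\rangle=2c$. For $i\ge1$ the matrix $Q_i$ interchanges $E_+$ and $E_-$, so with $p_i=\langle Q_iX_-,Y_+\rangle$ and $q_i=\langle Q_iX_+,Y_-\rangle$,
\[
\langle Q_iX,Y\rangle=p_i+q_i,\qquad\langle Q_0Q_iX,Y\rangle=\langle Q_iX,Y_+-Y_-\rangle=p_i-q_i .
\]
By the choice of basis, the first sum in \eqref{eq:kappa} is $\rho\tau$. Since $(p_i-q_i)^2-(p_i+q_i)^2=-4p_iq_i$, the left side of the lemma equals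
\begin{equation}\label{eq:reduced}
1+\rho\tau-4c^2-4\,p\cdot q,\qquad p=(p_i),\ q=(q_i)\in\mathbb R^m .
\end{equation}

If $X_-=0$, then $p=0$ and $c=-\langle X_-,Y_-\rangle=0$. If $X_+=0$, then $q=0$ and $c=0$. In both cases \eqref{eq:reduced} is $1+\rho\tau\ge0$, as $|\rho|,|\tau|\le1$.

Now let $x_+x_-\ne0$. For $i\ge1$ the choice of basis gives
\[
0=\langle Q_iX,X\rangle=2\langle Q_iX_-,X_+\rangle=2\langle X_-,Q_iX_+\rangle .
\]
With \eqref{eq:cliff}, this shows that $X_+,Q_1X_-,\dots,Q_mX_-$ are pairwise orthogonal in $E_+$, of lengths $x_+,x_-,\dots,x_-$, and that $X_-,Q_1X_+,\dots,Q_mX_+$ are pairwise orthogonal in $E_-$, of lengths $x_-,x_+,\dots,x_+$. Bessel's inequality for $Y_+$ and for $Y_-$ reads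
\[
\frac{c^2}{x_+^2}+\frac{|p|^2}{x_-^2}\le y_+^2,\qquad\frac{c^2}{x_-^2}+\frac{|q|^2}{x_+^2}\le y_-^2 .
\]
With $a_\pm=x_\pm^2y_\pm^2$ this is
\[
|p|^2\le\frac{x_-^2}{x_+^2}(a_+-c^2),\qquad|q|^2\le\frac{x_+^2}{x_-^2}(a_--c^2),
\]
and in particular $a_\pm\ge c^2$. The factors $x_-^2/x_+^2$ and $x_+^2/x_-^2$ cancel in the product, so
\[
p\cdot q\le|p|\,|q|\le\sqrt{(a_+-c^2)(a_--c^2)}\le\tfrac12(a_++a_-)-c^2 .
\]
Therefore
\[
4c^2+4\,p\cdot q\le2(a_++a_-)=\tfrac12\bigl[(1+\rho)(1+\tau)+(1-\rho)(1-\tau)\bigr]=1+\rho\tau ,
\]
and \eqref{eq:reduced} is non-negative.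
\end{proof}

\begin{proof}[Proof of the curvature statement in Theorem~\ref{thm:hs}(1)]
Let $0<s\le\frac12$, so that $\frac3{1+4s}\ge1$; this is the only use of the bound on $s$. Given $h$-orthonormal $X,Y\in T_xM_+$, choose the basis $(Q_i)$ as in Lemma~\ref{lem:key}. By Lemmas~\ref{lem:lower} and~\ref{lem:key},
\[
K_s(X,Y)\ge\kappa(X,Y)+\sum_{i=1}^m\langle Q_0Q_iX,Y\rangle^2\ge0 .\qedhere
\]
\end{proof}

This completes the proof of Theorem~\ref{thm:fkm}, and hence of Theorem~\ref{thm:all}.

\section{Negative planes for $m=2$}\label{sec:m2}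

To find negative curvature we need $K_s$ exactly, not a lower bound. We look, as in Section~\ref{sec:m1}, for a test plane of the type \eqref{eq:test} that is tangent to $M_+$ and orthogonal to the orbit, so that $C=0$.

\begin{proof}[Proof of Theorem~\ref{thm:hs}(3)]
Let $x\in M_+$ and let $W$ be the span of all products of the $P_i$ applied to $x$. By the Clifford relations every product is, up to sign, one of the $2^3$ products of distinct $P_i$ in increasing order, so $\dim W\le8<2l$; this is where $l\ge5$ enters. The subspace $W$ is invariant under the symmetric matrices $P_i$, so $W^\perp\ne0$ is invariant too. On $W^\perp$ the matrix $P_1$ interchanges the eigenspaces of $P_0$, so there is a unit $X\in W^\perp$ with $P_0X=X$. Put $Y=P_1X\in W^\perp\cap E_-(P_0)$.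

The vectors $X,Y$ are orthonormal. They are tangent to $M_+$ because $x,P_ix\in W$, and $\lambda(X)=\lambda(Y)=0$ because $P_iP_jx\in W$. So $C=0$, the pair $X,Y$ is $h_s$-orthonormal, and $K_s(X,Y)$ is the sectional curvature of its plane. By \eqref{eq:cliff}, $\langle P_iX,Y\rangle=\langle P_iX,P_1X\rangle=\delta_{i1}$, so \eqref{eq:test} gives
\[
\kappa(X,Y)=-1,\qquad\langle P_0P_1X,Y\rangle=-1,\qquad\langle P_0P_2X,Y\rangle=0 .
\]
Also $\langle P_1P_2X,Y\rangle=0$, since $P_1P_2X\in E_+(P_0)$ and $Y\in E_-(P_0)$.

Because there are only three indices, any two distinct pairs share one. By Lemma~\ref{lem:G}(b), (c) and \eqref{eq:vert}, the vectors $(P_0P_1)^*,(P_0P_2)^*,(P_1P_2)^*$ form an orthogonal basis of the whole vertical space at $(x,e)$, each of squared length $1+s$. So \eqref{eq:A} gives $|\mathcal A_{\hat X}\hat Y|^2=\frac1{1+s}$, and by \eqref{eq:K}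
\[
K_s(X,Y)=-1+\frac3{1+s}=\frac{2-s}{1+s}<0\qquad\text{for }s>2.\qedhere
\]
\end{proof}

\begin{remark}
The same pair shows that the choice of $Q_0$ in Lemma~\ref{lem:key} cannot be dropped. For the basis $(Q_0,Q_1,Q_2)=(P_2,P_0,P_1)$ both added terms $\langle P_2P_0X,Y\rangle^2$ and $\langle P_2P_1X,Y\rangle^2$ vanish, and the left side of the inequality is $\kappa(X,Y)=-1$.
\end{remark}

\begin{thebibliography}{99}

\bibitem{Abresch} Abresch, Math. Ann. (1983).

\bibitem{BW} B\"ohm and Wilking, \emph{Nonnegatively curved manifolds with finite fundamental groups admit metrics with positive Ricci curvature}, GAFA 17 (2007).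

\bibitem{Cartan} Cartan (1938--39).

\bibitem{CCJ} Cecil, Chi and Jensen, Ann. of Math. (2007).

\bibitem{Chi1} Chi, Nagoya Math. J. (2011).

\bibitem{Chi2} Chi, J. Differential Geom. 94 (2013).

\bibitem{Chi3} Chi, J. Differential Geom. 115 (2020).

\bibitem{DN} Dorfmeister and Neher, Comm. Algebra (1985).

\bibitem{Immervoll} Immervoll, Ann. of Math. (2008).

\bibitem{Miyaoka} Miyaoka, Ann. of Math. 177 (2013); Errata, Ann. of Math. 183 (2016).

\bibitem{Muenzner} M\"unzner, Math. Ann. (1980/81).

\bibitem{QTY} Chao Qian, Zizhou Tang and Wenjiao Yan, \emph{Clifford systems, harmonic maps and metrics with non-negative curvature}, arXiv:2202.09078 (2022).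

\end{thebibliography}
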